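\title{Groups with rapid decay whose word length seminorms do not give compact quantum metric spaces}

\begin{abstract}
A proper length function $\ell$ on a discrete group $G$ acts by multiplication on $\ell^2(G)$, and the norms of the $k$-fold commutators with this operator are seminorms $L_k$ on the group algebra $C_c(G)$. By a theorem of Christensen and Ivan, if $(G,\ell)$ has rapid decay then $(C_c(G),L_k)$ is a compact quantum metric space for some $k$. We show that for every $K\ge1$ there is a finitely generated group with a word length of rapid decay for which none of $L_1,\dots,L_K$ gives a compact quantum metric space. In particular one cannot always take $k=1$. The group contains finite subgroups $H_n$, of order polynomial in their diameter, such that the word length is concentrated on every coset $H_nx$, uniformly in $x$ and $n$.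
\end{abstract}

\section{Introduction}

Let $G$ be a countable discrete group with identity $1$. A \emph{length function} is a map $\ell\colon G\to[0,\infty)$ with $\ell(g)=0$ if and only if $g=1$, $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$. It is \emph{proper} if every ball $B_R=\{g:\ell(g)\le R\}$ is finite. By a \emph{finitely generated pair} $(G,\ell)$ we mean a finitely generated group $G$ together with the word length $\ell$ of a finite symmetric generating set; such an $\ell$ is a proper length function.

Let $C_c(G)$ be the algebra of finitely supported complex functions on $G$, with convolution $(f*\xi)(x)=\sum_gf(g)\xi(g^{-1}x)$ and involution $f^*(g)=\overline{f(g^{-1})}$. The left regular representation $\lambda(f)\xi=f*\xi$ on $\ell^2(G)$ embeds $C_c(G)$ as a dense unital $*$-subalgebra of the reduced group $C^*$-algebra $C^*_r(G)$. For a proper length function $\ell$ let $D$ be the self-adjoint operator with $D\delta_g=\ell(g)\delta_g$, and write $\operatorname{ad}_D(T)=[D,T]$. On basis vectors,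
\begin{equation}\label{eq:adformula}
\operatorname{ad}_D^k(\lambda(f))\,\delta_x=\sum_{g}f(g)\bigl(\ell(gx)-\ell(x)\bigr)^k\delta_{gx}.
\end{equation}
Since $|\ell(gx)-\ell(x)|\le\ell(g)$, this operator is bounded, with norm at most $\sum_g|f(g)|\ell(g)^k$, and we put
\[
L_k(f)=\bigl\|\operatorname{ad}_D^k(\lambda(f))\bigr\|,\qquad f\in C_c(G),\ k\ge1 .
\]
One thinks of $D$ as a first order differential operator on the dual of $G$, and of $L_k(f)$ as the size of a $k$-th derivative of $f$. For a seminorm $L$ on $C_c(G)$, the pair $(C_c(G),L)$ is a \emph{compact quantum metric space} if the Monge--Kantorovich metric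
\[
d_L(\varphi,\psi)=\sup\{|\varphi(f)-\psi(f)|:f\in C_c(G),\ L(f)\le1\}
\]
on the state space of $C^*_r(G)$ metrizes the weak$^*$ topology. The pair $(G,\ell)$ has \emph{rapid decay} if there are constants $C,s>0$ with
\begin{equation}\label{eq:RD}
\|\lambda(f)\|\le C\,\|f\,(1+\ell)^s\|_2\qquad(f\in C_c(G)).
\end{equation}
A theorem of Christensen and Ivan says that if $(G,\ell)$ has rapid decay, then there is an integer $k$, depending on $(G,\ell)$, such that $(C_c(G),L_k)$ is a compact quantum metric space. The problem we consider comes from \cite{Austad}: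

\begin{quote}
\emph{Is $(C_c(G),L_1)$ a compact quantum metric space for every finitely generated pair $(G,\ell)$ with rapid decay?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
For every integer $K\ge1$ there is a finitely generated pair $(G,\ell)$ with rapid decay such that none of $(C_c(G),L_1),\dots,(C_c(G),L_K)$ is a compact quantum metric space.
\end{theorem}

The case $K=1$ settles the problem. The general case shows that no single $k$ works for all finitely generated pairs with rapid decay, although for each such pair some $k$ works by the theorem of Christensen and Ivan.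

To see what is being asked, it helps to see how rapid decay enters. Let $\mathcal B_k=\{f\in C_c(G):L_k(f)\le1,\ f(1)=0\}$. Neither $L_k$ nor a difference of states sees multiples of the unit, so $d_{L_k}(\varphi,\psi)=\sup_{f\in\mathcal B_k}|\varphi(f)-\psi(f)|$. Convergence in $d_{L_k}$ always implies weak$^*$ convergence, because $L_k$ is finite on a dense subalgebra. Conversely, if $\mathcal B_k$ is totally bounded in the operator norm, then weak$^*$ convergence of states is uniform on $\mathcal B_k$ and implies convergence in $d_{L_k}$. So total boundedness of $\mathcal B_k$ suffices. Now \eqref{eq:adformula} with $x=1$ gives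
\begin{equation}\label{eq:column}
\|f\,\ell^k\|_2\le L_k(f).
\end{equation}
If \eqref{eq:RD} holds and $k>s$, then for $f\in\mathcal B_k$ and $R\ge1$ the part of $f$ outside $B_R$ has operator norm at most $C2^sR^{s-k}$, while the part inside $B_R$ lies in a bounded subset of a finite-dimensional space. Hence every integer $k>s$ gives a compact quantum metric space. For $G=\mathbb Z$ with $\ell=|\cdot|$, the Cauchy--Schwarz inequality and $\|\lambda(f)\|\le\|f\|_1$ give \eqref{eq:RD} for every $s>\frac12$, and $k=1$ works.

This argument is wasteful: \eqref{eq:column} uses one column of the operator \eqref{eq:adformula}, whereas $L_k(f)$ controls all columns at once. Moreover, on group elements all the seminorms carry the same information, since $L_k(\delta_g)=\ell(g)^k$. One might therefore guess that the condition $k>s$ is a defect of the estimate and that $L_1$ is always good enough. Theorem~\ref{thm:main} shows that this guess is wrong. The elements that defeat $L_1,\dots,L_K$ are averages over finite subgroups.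

\section{Averages over finite subgroups}\label{sec:idea}

\subsection*{A criterion for failure}

Let $H\subset G$ be a finite subgroup and $p_H=|H|^{-1}1_H\in C_c(G)$. Both $\lambda(p_H)$ and $D$ preserve each finite-dimensional space $\ell^2(Hx)$, and there $\lambda(p_H)$ is the rank one projection $\eta\eta^*$ onto the unit vector $\eta=|H|^{-1/2}1_{Hx}$. For $k=1$ the seminorm can be computed exactly. Let $m$ be the mean of $\ell$ on $Hx$ and $\zeta=(D-m)\eta$. Then $\zeta\perp\eta$ and $[D,\eta\eta^*]=\zeta\eta^*-\eta\zeta^*$ has norm $\|\zeta\|$. Thus $L_1(p_H)$ \emph{is the supremum over $x\in G$ of the standard deviation of $\ell$ on the coset $Hx$}. Higher $L_k$ are controlled by higher moments, and this gives the following criterion.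

\begin{proposition}\label{prop:criterion}
Let $\ell$ be a proper length function on $G$, let $K\ge1$ and $A<\infty$, and let $(H_n)$ be an infinite sequence of finite subgroups of pairwise distinct orders. Suppose that for every $n$ and every $x\in G$ there is $\Lambda\in\mathbb R$ with
\begin{equation}\label{eq:moment}
\frac1{|H_n|}\sum_{h\in H_n}\bigl(1+|\Lambda-\ell(hx)|\bigr)^{2K}\le A .
\end{equation}
Then none of $(C_c(G),L_1),\dots,(C_c(G),L_K)$ is a compact quantum metric space.
\end{proposition}

\begin{proof}
Put $p_n=p_{H_n}$ and fix $1\le k\le K$. On $\ell^2(H_nx)$ let $\Delta=\Lambda-D$. By \eqref{eq:moment}, $\|\Delta^i\eta\|^2=|H_n|^{-1}\sum_h|\Lambda-\ell(hx)|^{2i}\le A$ for $0\le i\le K$. Since $\operatorname{ad}_D=-\operatorname{ad}_\Delta$ on this space,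
\[
\|\operatorname{ad}_D^k(\eta\eta^*)\|\le\sum_{i=0}^k\binom ki\|\Delta^{k-i}\eta\eta^*\Delta^{i}\|=\sum_{i=0}^k\binom ki\|\Delta^{k-i}\eta\|\,\|\Delta^i\eta\|\le2^KA .
\]
The operator $\operatorname{ad}_D^k(\lambda(p_n))$ is the direct sum of these blocks, so $L_k(p_n)\le2^KA$ for all $n$.

The canonical trace $\tau(y)=\langle y\delta_1,\delta_1\rangle$ takes the pairwise distinct values $1/|H_n|$ on the projections $p_n$. Two projections at distance less than $1$ in a unital $C^*$-algebra are unitarily equivalent in it, and so have the same trace. Hence $\|p_n-p_{n'}\|\ge1$ for $n\ne n'$.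

Suppose that $d_{L_k}$ metrizes the weak$^*$ topology. Then the state space is a compact metric space, and the functions $\varphi\mapsto\varphi(p_n)/(2^KA)$ are uniformly bounded and $1$-Lipschitz on it. By the Arzel\`a--Ascoli theorem a subsequence is uniformly Cauchy. For self-adjoint $y$ we have $\sup_\varphi|\varphi(y)|=\|y\|$, so a subsequence of $(p_n)$ is Cauchy in norm, which is impossible.
\end{proof}

\subsection*{How large the subgroups must be}

Suppose that all nontrivial elements of $H$ have the same length $R$, as will be the case below. Two constraints pull in opposite directions. First, \eqref{eq:RD} applied to $1_H$ gives $|H|\le C|H|^{1/2}(1+R)^s$, so rapid decay forces $|H|\le C^2(1+R)^{2s}$: the order is at most polynomial in $R$. Second, \eqref{eq:column} gives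
\begin{equation}\label{eq:lower}
L_k(p_H)\ge\frac{\sqrt{|H|-1}}{|H|}\,R^k\ge\frac{R^k}{\sqrt{2|H|}},
\end{equation}
so $L_K(p_H)$ can stay bounded only if $|H|$ is at least of the order $R^{2K}$. We shall take $|H|$ of the order $R^{2K}$ exactly.

\subsection*{The model computation}

Let $F$ be the free group on $a,b,c$ with word length $|\cdot|$, and let $v\wedge v'$ be the length of the longest common prefix of the reduced words $v,v'$. Consider first the free product $F*\langle s\mid s^2\rangle$ with the word length $\ell$ of $\{s,a^{\pm1},b^{\pm1},c^{\pm1}\}$, and write $s_w=wsw^{-1}$. Fix $2\le r\le\rho$. For each of the $2^r-1$ words $u\ne a^r$ of length $r$ in $a,b$ choose a positive word $w$ of length $\rho$ that begins with $u$ (Figure~\ref{fig:block}), and let $E$ consist of $1$ and the involutions $s_w$. In a free product, lengths of syllables add, so for $z\in F$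
\[
\ell(s_wz)=|w|+1+|w^{-1}z|=(2\rho+1+|z|)-2(w\wedge z).
\]
Take $\Lambda=2\rho+1+|z|$. For $j\le r$ at most $2^{r-j}$ of the words have $w\wedge z\ge j$, and only two elements of $E$ can deviate from $\Lambda$ by $2r$ or more: the identity, and the $s_w$ with $w\wedge z\ge r$, if there is one. Each deviates by at most $2\rho+1$. Therefore
\[
\frac1{2^r}\sum_{h\in E}\bigl(1+\Lambda-\ell(hz)\bigr)^{2K}\le\sum_{j\ge0}2^{-j}(2j+1)^{2K}+\frac{2\,(2\rho+2)^{2K}}{2^r},
\]
which is bounded in terms of $K$ as long as $\rho^{2K}\le2^r$. This is the whole mechanism: the point $z$ can be close to the direction of only a geometrically small fraction of the words $w$.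

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill (0,0) circle (2pt) node[left] {$1$};
\draw (0,0)--node[above left] {$a$} (1,0.9);
\draw (0,0)--node[below left] {$b$} (1,-0.9);
\draw[dotted] (1,0.9)--node[above] {$a$} (2,1.4);
\draw (1,0.9)--node[below] {$b$} (2,0.5);
\draw (1,-0.9)--node[above] {$a$} (2,-0.5);
\draw (1,-0.9)--node[below] {$b$} (2,-1.4);
\draw[dashed] (2,0.5)--(8,0.5) (2,-0.5)--(8,-0.5) (2,-1.4)--(8,-1.4);
\fill (8,0.5) circle (2pt) node[right] {$w_1$};
\fill (8,-0.5) circle (2pt) node[right] {$w_2$};
\fill (8,-1.4) circle (2pt) node[right] {$w_3$};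
\end{tikzpicture}
\caption{The subtree of the Cayley tree of $F$ spanned by the root $1$ and the words $w$, for $r=2$. All branching happens in the first $r$ letters; the long tails (dashed) bring every leaf to depth $\rho$. The branch $a^r$ (dotted) is not used; it corresponds to the identity element.}
\label{fig:block}
\end{figure}

The set $E$ is not a subgroup. We force it to be a copy of $(\mathbb Z/2)^r$ by adding relations $s_ws_{w'}=s_{w''}$. The tails are then unavoidable: for $\rho=r$ the order $2^r$ would be exponential in the diameter, which rapid decay forbids. The relations also create shortcuts. For $r=2$, with $w_1,w_2,w_3$ beginning with $ab,ba,bb$ and the relation $s_{w_1}=s_{w_2}s_{w_3}$, the element $s_{w_1}w_3=w_1s(w_1^{-1}w_3)$ has length $3\rho+1$ in the free product, but it now equals $w_2s(w_2^{-1}w_3)s$, a word of length $\rho+1+(2\rho-2)+1=3\rho$. The gain comes from $w_2\wedge w_3=1$; it is again a common prefix, so it is again geometrically rare. The work consists in choosing the tails so that shortcuts of this kind are essentially the only ones, and in passing from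 $z\in F$ to an arbitrary group element $x$.

Section~\ref{sec:blocks} constructs tails such that the translates of the trees in Figure~\ref{fig:block} overlap very little. This makes the quotient group a semidirect product $N\rtimes F$, with $N$ a tree product of finite groups (Section~\ref{sec:group}), and gives rapid decay (Section~\ref{sec:RD}). Section~\ref{sec:geod} classifies the geodesics that produce a single involution $s_p$, Section~\ref{sec:gates} reduces general $x$ to this case, and Section~\ref{sec:conc} proves \eqref{eq:moment}.

\section{Blocks in the tree of the free group}\label{sec:blocks}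

From now on $K\ge1$ is fixed and $\omega=\frac1{100}$. Let $X$ be the Cayley tree of $F$: its vertices are the elements of $F$, and $v$ is joined to $va,vb,vc$; we call the direction from $v$ to these vertices \emph{positive}. Let $d$ be the path metric and $[v,v']$ the geodesic segment, so that $d(v,v')=|v|+|v'|-2(v\wedge v')$. For a subtree $T$ and a vertex $v$, let $\hat v$ be the vertex of $T$ nearest to $v$, its \emph{projection}; the subtree will always be specified. We use the following properties of projections in a tree:
\begin{align}
&[t,v]\cap T=[t,\hat v]\ \text{ and }\ d(v,t)=d(v,\hat v)+d(\hat v,t)\quad\text{for }t\in T;\label{eq:proj1}\\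
&[\hat v,\hat v']\subset[v,v']\ \text{ and }\ d(v,v')=d(v,\hat v)+d(\hat v,\hat v')+d(\hat v',v')\quad\text{if }\hat v\ne\hat v'.\label{eq:proj2}
\end{align}

\subsection*{The words}

Put $M_n=2^n$, $r_n=4Kn$ and $H_n=(\mathbb Z/2)^{r_n}$, written multiplicatively, so that $|H_n|=2^{r_n}=M_n^{4K}$. The index $n$ ranges over $n\ge n_0$, where $n_0$ is such that $M_n\ge2000$ and $M_n\ge4r_n+16$ for all $n\ge n_0$; thus $n\ge11$ and $r_n\ge44$. Fix a bijection $h\mapsto u_h$ from $H_n$ onto the words of length $r_n$ in $a,b$ with $u_1=a^{r_n}$; then $u_h$ contains the letter $b$ for $h\ne1$. For $h\in H_n\setminus\{1\}$ put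
\[
w_n(h)=u_h\,Z_1Z_2\cdots Z_{M_n},\qquad Z_i=c\,u_h\,c\,a^i .
\]
Each piece $Z_i$ records the word it belongs to, through $u_h$, and its position in that word, through $a^i$; the letter $c$ is a separator. The words $w_n(h)$ are positive, of length
\[
\rho_n=r_n+M_n(r_n+2)+\tfrac12M_n(M_n+1),
\]
which increases with $n$. Dropping terms gives $\rho_n\ge\frac12M_n^2+M_nr_n$, and $r_n\le\frac14M_n-4$ gives $\rho_n\le\frac14M_n+(\frac14M_n^2-2M_n)+\frac12M_n^2+\frac12M_n\le M_n^2$. Let $\sigma_n=r_n+M_n+2=|Z_{M_n}|$ be the length of the longest piece. We obtain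
\begin{equation}\label{eq:size}
\rho_n^{2K}\le|H_n|\le(2\rho_n)^{2K},
\end{equation}
\begin{equation}\label{eq:param}
r_n\le\omega\rho_n,\qquad\tfrac\omega2\rho_n\ge\tfrac1{400}M_n^2\ge5M_n\ge2\sigma_n+1 .
\end{equation}
In particular $\rho_n>100$. The upper bound in \eqref{eq:size} is used only for rapid decay and the lower bound only in the last step of the moment estimate.

A \emph{block} is a pair $\beta=(n,g)$ with $n\ge n_0$ and $g\in F$. Its \emph{root} is $g$, its set of \emph{leaves} is $P_\beta=\{gw_n(h):h\ne1\}$, and its tree is $T_\beta=\bigcup_{q\in P_\beta}[g,q]$. We write $\rho_\beta=\rho_n$, $r_\beta=r_n$, and call $|t|_\beta=d(g,t)$ the \emph{depth} of $t\in T_\beta$. We also write $\beta\ni p$ for $p\in P_\beta$.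

\begin{lemma}\label{lem:shape}
Let $\beta=(n,g)$ be a block, $\rho=\rho_\beta$, $r=r_\beta$.
\begin{itemize}
\item[(a)] For distinct leaves $q,q'$ the segment $[g,q]\cap[g,q']$ has length less than $r$, and $d(q,q')\ge2\rho-2r\ge(2-2\omega)\rho$. Also $\operatorname{diam}T_\beta\le2\rho$.
\item[(b)] A vertex of $T_\beta$ of depth at least $r$ lies on $[g,q]$ for exactly one leaf $q$, and a path in $T_\beta$ all of whose vertices have depth at least $r$ stays on one segment $[g,q]$.
\item[(c)] For $j\ge1$, the number of $h\in H_n\setminus\{1\}$ such that $w_n(h)$ has a given prefix of length $j$ is at most $\max(2^{r-j},1)$.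
\end{itemize}
\end{lemma}

\begin{proof}
The first $r$ letters of $w_n(h)$ form the word $u_h$ in $a,b$, which determines $h$. This gives (a), (c) and the first claim of (b). Of two adjacent vertices of $T_\beta$, the one nearer the root lies on every $[g,q]$ that contains the other; if both have depth at least $r$, they therefore have the same leaf $q$.
\end{proof}

\subsection*{Small overlap}

The next lemma is the only place where the form of the tails is used.

\begin{lemma}[Small overlap]\label{lem:SO}
If $\beta\ne\beta'$, then every segment contained in $T_\beta\cap T_{\beta'}$ has length at most $\omega\min(\rho_\beta,\rho_{\beta'})$.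
\end{lemma}

\begin{proof}
Let $\beta=(n,g)$, $\beta'=(n',g')$ with $n\le n'$, and suppose that $T_\beta\cap T_{\beta'}$ contains a segment longer than $\omega\rho_n$. Cut it at its vertex nearest to $g$ and keep the longer half $\theta$. It runs away from $g$ and has length greater than $\frac\omega2\rho_n\ge2\sigma_n+1$. All the words are positive, so in both trees an edge points away from the root exactly in its positive direction. Hence $\theta$ also runs away from $g'$. It lies on some $[g,gw_n(h)]$ and on some $[g',g'w_{n'}(h')]$, and the positive word $\Theta$ read along it, of length at least $2\sigma_n+1$, is a factor of both $w_n(h)$ and $w_{n'}(h')$.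

Consider $\Theta$ inside $w_n(h)$. As $|\Theta|>|Z_{M_n}|$, it starts before the last piece $Z_{M_n}$ does. All pieces, and the initial $u_h$, have length at most $\sigma_n$, so some $Z_i$ starts after at most $\sigma_n-1$ letters of $\Theta$, and at least $\sigma_n+2$ letters of $\Theta$ remain. This is more than $|Z_{M_n}|$, so $i<M_n$; then $|Z_i|+1\le\sigma_n$, and $\Theta$ contains $Z_ic=c\,u_h\,c\,a^i\,c$.

In $w_{n'}(h')$ the words between consecutive letters $c$ are, in order,
\[
u_{h'},\ a,\ u_{h'},\ a^2,\ \dots,\ a^{M_{n'}-1},\ u_{h'} .
\]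
The word $u_h$ is among them and contains $b$, so $u_h=u_{h'}$. Comparing lengths gives $n=n'$, and then $h=h'$. Since $u_h$ contains $b$, the word $a^i$ occurs exactly once in the list. So $\Theta$ occupies the same position of the same word in both descriptions: the initial vertex of $\theta$ is $gv=g'v$ for one prefix $v$ of $w_n(h)$. Hence $g=g'$ and $\beta=\beta'$, a contradiction.
\end{proof}

\subsection*{The incidence forest}

Let $\mathcal F$ be the bipartite graph whose vertices are the elements $p\in F$, called \emph{points} in this role, and the blocks, with $p$ adjacent to $\beta$ if $p\in P_\beta$. Every point $p$ is a leaf of some block, namely of $(n,pw_n(h)^{-1})$. Small overlap makes a path in $\mathcal F$ travel far in $X$.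

\begin{lemma}[Chains]\label{lem:chain}
Let $p_0,\beta_1,p_1,\dots,\beta_l,p_l$ with $l\ge1$ satisfy $p_{i-1},p_i\in P_{\beta_i}$, $p_{i-1}\ne p_i$ and $\beta_i\ne\beta_{i+1}$. Then $d(p_0,p_l)\ge\sum_i\rho_{\beta_i}$, and $[p_0,p_l]$ has an initial segment of length at least $\rho_{\beta_1}$ contained in $T_{\beta_1}$. In particular $\mathcal F$ is a forest.
\end{lemma}

\begin{proof}
The segment $[p_{i-1},p_i]\subset T_{\beta_i}$ has length at least $(2-2\omega)\rho_{\beta_i}$. The overlap $[p_i,p_{i-1}]\cap[p_i,p_{i+1}]=[p_i,x_i]$ lies in $T_{\beta_i}\cap T_{\beta_{i+1}}$, so it has length at most $\omega\min(\rho_{\beta_i},\rho_{\beta_{i+1}})$. Put $x_0=p_0$, $x_l=p_l$. Removing the overlaps leaves the segments $[x_{i-1},x_i]\subset[p_{i-1},p_i]$, of length at least $(2-4\omega)\rho_{\beta_i}\ge\rho_{\beta_i}$. At $x_i$, $0<i<l$, the directions toward $p_{i-1}$ and toward $p_{i+1}$ differ, because the overlap ends there. So the concatenation of the $[x_{i-1},x_i]$ does not backtrack and is the geodesic $[p_0,p_l]$. A cycle in $\mathcal F$ would give a sequence as in the statement with $p_l=p_0$.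
\end{proof}

The forest is not connected: the homomorphism $F\to\mathbb Z$ sending $a,b,c$ to $1$ is constant on the leaves of a block, hence on the points of a component. We use the letter $\kappa$ both for a component of $\mathcal F$ and for its set of points. Removing a vertex cuts its component into branches. For $q\in P_\beta$ let $U(\beta,q)$ be the set of points in the component of $\mathcal F\setminus\{\beta\}$ containing $q$; these are the points that lie behind $q$ as seen from $\beta$, including $q$. For $\beta\ni p$ let $W(p,\beta)$ be the set of points in the component of $\mathcal F\setminus\{p\}$ containing $\beta$. A path from $\beta$ that avoids $p$ starts at a leaf $q\ne p$ and never returns to $\beta$, so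
\begin{equation}\label{eq:WU}
W(p,\beta)=\bigsqcup_{q\in P_\beta\setminus\{p\}}U(\beta,q).
\end{equation}
If $\beta$ or $p$ lies in $\kappa$, we also put $U(\beta,\infty)=W(p,\infty)=F\setminus\kappa$. Then $F$ is partitioned by the sets $U(\beta,q)$, $q\in P_\beta\cup\{\infty\}$, and $F\setminus\{p\}$ is partitioned by the sets $W(p,\beta)$, $\beta\ni p$, and $W(p,\infty)$.

Seen from $T_\beta$, a whole branch $U(\beta,q)$ sits near the leaf $q$, so it is expensive to move between branches.

\begin{lemma}\label{lem:branch}
Let $\beta$ be a block, $\rho=\rho_\beta$, and project to $T_\beta$.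
\begin{itemize}
\item[(a)] If $q\in P_\beta$ and $y\in U(\beta,q)$, then $d(\hat y,q)\le\omega\rho$.
\item[(b)] If $y_i\in U(\beta,q_i)$ for $0\le i\le j$, with $j\ge1$, $q_i\in P_\beta$ and $q_i\ne q_{i+1}$, then
\[
\sum_{i<j}d(y_i,y_{i+1})\ge d(y_0,\hat y_0)+j(2-4\omega)\rho+d(\hat y_j,y_j).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\ne q$. The path in $\mathcal F$ from $q$ to $y$ starts $q,\beta_1,\dots$ with $\beta_1\ne\beta$. By Lemma~\ref{lem:chain}, $[q,y]$ has an initial segment of length $\rho_{\beta_1}$ in $T_{\beta_1}$, and by \eqref{eq:proj1} it has the initial segment $[q,\hat y]\subset T_\beta$. The shorter of the two lies in both trees, so $\min(d(q,\hat y),\rho_{\beta_1})\le\omega\min(\rho,\rho_{\beta_1})<\rho_{\beta_1}$, and $d(q,\hat y)\le\omega\rho$.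

(b) By (a) and Lemma~\ref{lem:shape}(a), $d(\hat y_i,\hat y_{i+1})\ge(2-2\omega)\rho-2\omega\rho>0$. Apply \eqref{eq:proj2} to each pair and add.
\end{proof}

Finally we need a way for a vertex of $X$ to single out a block and a leaf. Let $\beta$ have root $g$ and let $q\in P_\beta$. A vertex $y$ \emph{points to $q$ in $\beta$} if its projection to $T_\beta$ lies on $[g,q]$ at depth greater than $\rho_\beta/4$; it \emph{points firmly} if the depth is greater than $\rho_\beta/3$. Since $\rho_\beta/4>r_\beta$, a vertex points to at most one leaf in a given block.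

\begin{lemma}\label{lem:point}
\begin{itemize}
\item[(a)] If $y$ points firmly to $q$ in $\beta$ and $y,y'\in T_{\beta'}$ for a block $\beta'\ne\beta$, then $y'$ points to $q$ in $\beta$.
\item[(b)] For a point $p$ and a vertex $y$ there is at most one pair $(\beta,q)$ such that $p,q\in P_\beta$, $q\ne p$, and $y$ points to $q$ in $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Project to $T_\beta$. If $\hat y\ne\hat y'$, then $[\hat y,\hat y']\subset[y,y']\subset T_{\beta'}$ by \eqref{eq:proj2}, so $d(\hat y,\hat y')\le\omega\rho_\beta$ by Lemma~\ref{lem:SO}. All vertices of $[\hat y,\hat y']$ have depth greater than $(\frac13-\omega)\rho_\beta>\frac14\rho_\beta$, and Lemma~\ref{lem:shape}(b) puts $\hat y'$ on $[g,q]$.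

(b) Let $(\beta,q)$ be such a pair. By Lemma~\ref{lem:shape}(a), $d(p,\hat y)\ge\rho_\beta+\frac14\rho_\beta-2r_\beta\ge\rho_\beta$, so $[p,y]$ has the initial segment $[p,\hat y]\subset T_\beta$ of length at least $\rho_\beta$. For two different blocks with this property the trees would share a segment of length $\min(\rho_\beta,\rho_{\beta'})$, against Lemma~\ref{lem:SO}. So $\beta$ is unique, and then so is $q$.
\end{proof}

\section{The group}\label{sec:group}

\subsection*{Trees of groups}

We recall the facts that we use from \cite{Serre}. A \emph{tree of groups} is a tree $\mathcal Y$ with a group $\Gamma_\zeta$ for each vertex, a group $\Gamma_\epsilon$ for each edge, and injections of each edge group into the groups of its two endpoints. Its \emph{fundamental group} $\Gamma$ is the quotient of the free product of the vertex groups by the relations identifying the two images of each edge group. The vertex groups embed in $\Gamma$. The graph with vertices the cosets $\gamma\Gamma_\zeta$ and edges the cosets $\gamma\Gamma_\epsilon$, the edge $\gamma\Gamma_\epsilon$ joining $\gamma\Gamma_\zeta$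 and $\gamma\Gamma_{\zeta'}$ when $\epsilon$ joins $\zeta$ and $\zeta'$, is a tree, the \emph{Bass--Serre tree}. The group $\Gamma$ acts on it from the left; the cosets with $\gamma=1$ form a copy of $\mathcal Y$ that meets every orbit exactly once, and the stabilizers of its vertices and edges are the groups $\Gamma_\zeta,\Gamma_\epsilon$. Two consequences follow. An element fixing two vertices fixes the path between them, so $\Gamma_\zeta\cap\Gamma_{\zeta'}$ lies in every edge group along the path from $\zeta$ to $\zeta'$. And if the vertices of $\mathcal Y$ are partitioned into subtrees, we may \emph{collapse} each subtree to a vertex carrying its fundamental group; comparing presentations, the new tree of groups has the same fundamental group $\Gamma$, and the new vertex groups are the subgroups generated by the old vertex groups of each subtree.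

A \emph{star} is a tree of groups with a center group $C$ and leaf groups $Y_i$ $(i\in I)$, each joined to the center with edge group $E_i=C\cap Y_i$. In its Bass--Serre tree $\mathcal T$ let $o$ be the vertex $C$. The vertices $\gamma o$ are adjacent only to vertices $\gamma'Y_i$, the vertex $\gamma o$ is joined to $\gamma Y_i$ by the edge $\gamma E_i$, and the edges at $o$ are the cosets $cE_i$ with $c\in C$.

\begin{lemma}\label{lem:star}
Let $\Gamma$ be the fundamental group of a star.
\begin{itemize}
\item[(a)] Let $\gamma=c_0y_1c_1\cdots y_lc_l$ with $l\ge1$, $c_j\in C$, $y_j\in Y_{i_j}\setminus E_{i_j}$, and suppose there is no $j<l$ with both $i_j=i_{j+1}$ and $c_j\in E_{i_j}$. Then the geodesic from $o$ to $\gamma o$ is $o,\ c_0Y_{i_1},\ c_0y_1o,\ c_0y_1c_1Y_{i_2},\dots,\gamma o$. In particular $\gamma\notin C$.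
\item[(b)] Let $\sigma\in C\cup\bigcup_iY_i$ and $\mu,\gamma\in\Gamma$. Then $\mu o$ and $\mu\sigma o$ are at distance at most $2$, and if both differ from $\gamma o$, they lie in the same component of $\mathcal T\setminus\{\gamma o\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\gamma_j=c_0y_1\cdots c_{j-1}$. The vertex $\gamma_jY_{i_j}=\gamma_jy_jY_{i_j}$ is adjacent to $\gamma_jo$ and to $\gamma_jy_jo=\gamma_{j+1}o$, so the sequence is a path. It does not backtrack at $\gamma_jY_{i_j}$, because $y_j\notin C$. It backtracks at $\gamma_jy_jo$ only if $\gamma_jy_jY_{i_j}=\gamma_jy_jc_jY_{i_{j+1}}$, that is, $i_j=i_{j+1}$ and $c_j\in C\cap Y_{i_j}=E_{i_j}$.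

(b) If $\sigma\in C$ the two vertices are equal. If $\sigma\in Y_i$, both are adjacent to $\mu Y_i=\mu\sigma Y_i$, which is not of the form $\gamma o$.
\end{proof}

\subsection*{The group $N$}

Let $N$ be the group with generators $s_p$ $(p\in F)$ and the relations saying that, for each block $\beta=(n,g)$, the map $H_n\to N$, $1\mapsto1$, $h\mapsto s_{gw_n(h)}$ is a homomorphism. For $A\subset F$ let $N[A]$ be the subgroup generated by the $s_y$, $y\in A$.

Each relation involves only the leaves of one block, so $N$ is the free product over the components $\kappa$ of the groups $N[\kappa]$, each presented by the generators and relations belonging to $\kappa$. This is where the forest property pays off: make $\kappa$ a tree of groups with $\mathbb Z/2$ at each point and each edge and $H_n$ at each block $(n,g)$, the edge from $gw_n(h)$ to $(n,g)$ identifying the point group with $\langle h\rangle\subset H_n$. Eliminating the generators $h$ from the presentation of the fundamental group gives the presentation of $N[\kappa]$. Hence every $s_p$ has order $2$, and each block $\beta=(n,g)$ gives a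 subgroup
\[
H_\beta=\{1\}\cup\{s_q:q\in P_\beta\}\cong H_n ,
\]
in which the $s_q$ are distinct. The elements $s_y$ $(y\in F)$ are pairwise distinct. For points in different components this holds because the product is free. If $y\ne q$ lie in one component, the path from $y$ to $q$ starts $y,\beta,y_1$ with $y_1\ne y$, and $\langle s_y\rangle\cap\langle s_q\rangle$ lies in the edge groups $\langle s_y\rangle$ and $\langle s_{y_1}\rangle$, which intersect trivially in $H_\beta$. It follows that $s_y\in H_\beta$ only if $y\in P_\beta$.

We shall look at $N$ through three stars. Let $\kappa$ be a component; we set $s_\infty=1$.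
\begin{itemize}
\item[(S0)] Center trivial, leaf groups $N[\kappa]$ and $N[F\setminus\kappa]$.
\item[(S1)] For a point $p\in\kappa$: center $\langle s_p\rangle$, leaf groups $N[\{p\}\cup W(p,\beta)]$ for $\beta\ni p$ with edge group $\langle s_p\rangle$, and $N[W(p,\infty)]$ with trivial edge group.
\item[(S2)] For a block $\beta$ in $\kappa$: center $H_\beta$, leaf groups $N[U(\beta,q)]$ for $q\in P_\beta\cup\{\infty\}$ with edge group $\langle s_q\rangle$.
\end{itemize}
Each has fundamental group $N$. For (S0) this is the free decomposition $N=N[\kappa]*N[F\setminus\kappa]$. For (S1) and (S2), attach to $p$, respectively $\beta$, a new vertex with group $N[F\setminus\kappa]$ and trivial edge group, which gives a tree of groups with fundamental group $N$, and collapse the components of $\kappa\setminus\{p\}$, respectively $\kappa\setminus\{\beta\}$. The vertex groups of such a component are generated by the $s_y$ for the points $y$ of the component and the leaves $y$ of its blocks; the only leaf outside the component is $p$, in case (S1). In all three stars every $s_y$ lies in the center or in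 a leaf group, so Lemma~\ref{lem:star}(b) applies to $\sigma=s_y$.

\subsection*{The group $G$ and its Cayley graph}

The group $F$ acts on $N$ by $f\cdot s_p=s_{fp}$, since $f$ carries the relations of $(n,g)$ to those of $(n,fg)$. Let
\[
G=N\rtimes F,\qquad s=s_1,\qquad S=\{s,a^{\pm1},b^{\pm1},c^{\pm1}\}.
\]
As $fsf^{-1}=s_f$, the finite symmetric set $S$ generates $G$; let $\ell$ be its word length.

Write an element of $G$ as $(\mu,v)=\mu v$, with \emph{sheet} $\mu\in N$ and \emph{position} $v\in F$. In the Cayley graph with edges from $g$ to $g\sigma$, $\sigma\in S$, an edge is either a \emph{move}, which changes the position along an edge of $X$ and keeps the sheet, or a \emph{toggle at $q$}, from $(\mu,q)$ to $\mu qs=(\mu s_q,q)$. We write $d$ also for the metric of this graph. It is left invariant, $\ell(g)=d(1,g)$, and left multiplication by $\nu\in N$ sends $(\mu,v)$ to $(\nu\mu,v)$, preserving positions and toggles. The position map is $1$-Lipschitz, so $|v|\le\ell(\mu v)$ and $d$ restricts to the tree metric on each sheet. We identify $v\in F$ with $(1,v)$.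

A path from $(\mu,v)$ to $(\mu',z)$ with \emph{toggle sequence} $(q_1,\dots,q_m)$ has $\mu'=\mu s_{q_1}\cdots s_{q_m}$; we call $s_{q_1}\cdots s_{q_m}$ the \emph{product} of the sequence. Its length is at least
\begin{equation}\label{eq:length}
d(v,q_1)+\sum_{i<m}d(q_i,q_{i+1})+d(q_m,z)+m,
\end{equation}
and there is a path with the same ends and toggles and exactly this length, so a geodesic has length \eqref{eq:length}. A \emph{run} is a nonempty sequence of consecutive toggles. Geodesics obey two principles.
\begin{itemize}
\item[(D)] \emph{Deletion.} No proper subsequence of the toggle sequence has the same product as the whole sequence; otherwise keep all moves and only those toggles. In particular no run has product $1$, and a run with product $s_q$ that contains the toggle $q$ consists of this toggle alone.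
\item[(R)] \emph{Replacement.} A subpath from position $y$ to position $y'$ whose toggles have product $s_q$ has length at most $d(y,q)+1+d(q,y')$, the length of the path that goes to $q$, toggles, and goes to $y'$.
\end{itemize}

\section{Rapid decay}\label{sec:RD}

We prove rapid decay first for $N$, from its action on a tree, and then for $G$, by combining this with rapid decay of $F$. Two general lemmas turn a tree-like structure into \eqref{eq:RD}.

\begin{lemma}\label{lem:R1}
Let $\Gamma$ be a countable group with a proper length function $\ell$, and let $C,t\ge1$ be such that $\|f*\xi\|_2\le CR^t\|f\|_2\|\xi\|_2$ for all real $R\ge1$ and all $f,\xi$ supported in $B_R$. Then $(\Gamma,\ell)$ has rapid decay.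
\end{lemma}

\begin{proof}
The hypothesis bounds $\lambda(f)$ only on vectors of bounded support; we recover the norm from powers. Let $f$ be supported in $B_R$, put $\alpha=f^**f$, and let $\alpha_i$ be the $2^i$-fold convolution power of $\alpha$, supported in $B_{2^{i+1}R}$. Let $\mu$ be the spectral measure of $T=\lambda(\alpha)\ge0$ at $\delta_1$. Spectral projections of $T$ commute with right translations, so one that kills $\delta_1$ kills every $\delta_g$ and is zero. Hence $\max\operatorname{supp}\mu=\|T\|$ and
\[
\|\alpha_i\|_2^{2^{-i}}=\|T^{2^i}\delta_1\|^{2^{-i}}=\Bigl(\int x^{2^{i+1}}d\mu(x)\Bigr)^{2^{-i-1}}\longrightarrow\|T\|=\|\lambda(f)\|^2 .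
\]
By hypothesis $\|\alpha_{i+1}\|_2\le C(2^{i+1}R)^t\|\alpha_i\|_2^2$. Raising this to the power $2^{-i-1}$ and iterating, with $\sum_{i\ge0}2^{-i-1}=1$ and $\sum_{i\ge0}(i+1)2^{-i-1}=2$, we get
\[
\|\lambda(f)\|^2\le\|\alpha\|_2\prod_{i\ge0}\bigl(C(2^{i+1}R)^t\bigr)^{2^{-i-1}}=C4^tR^t\|\alpha\|_2\le C^24^tR^{2t}\|f\|_2^2 .
\]
For general $f\in C_c(\Gamma)$ let $f_i$ be its restriction to $\{2^i\le1+\ell<2^{i+1}\}$, $i\ge0$. Using the bound with $R=2^{i+1}$, then the Cauchy--Schwarz inequality and $2^i\le1+\ell$ on the support of $f_i$,
\[
\|\lambda(f)\|\le\sum_iC2^t2^{(i+1)t}\|f_i\|_2=C4^t\sum_i2^{-i}\,2^{i(t+1)}\|f_i\|_2\le2C4^t\|f(1+\ell)^{t+1}\|_2 .\qedhere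
\]
\end{proof}

The second lemma asks for a polynomially large set $\mathcal Z(\nu)$ of elements ``between'' $1$ and $\nu$ such that every triangle $1,\nu,\nu'$ has a center lying between each pair of corners. In $F$, for example, the set of prefixes of $\nu$ will do.

\begin{lemma}\label{lem:R2}
Let $\Gamma,\ell$ be as above. Suppose there are sets $\mathcal Z(\nu)\subset\Gamma$ and a polynomial $Q$, increasing on $[0,\infty)$, with $|\mathcal Z(\nu)|\le Q(\ell(\nu))$ and
\[
\mathcal Z(\nu)\cap\mathcal Z(\nu')\cap\nu\mathcal Z(\nu^{-1}\nu')\ne\emptyset\qquad(\nu,\nu'\in\Gamma).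
\]
Then the hypothesis of Lemma~\ref{lem:R1} holds.
\end{lemma}

\begin{proof}
Fix $\nu'$. For each $\nu$ choose $u$ in the intersection and put $v=u^{-1}\nu$, $w=u^{-1}\nu'$. Then $u\in\mathcal Z(\nu')$; $\nu=uv$ with $u\in\mathcal Z(uv)$; and $\nu^{-1}\nu'=v^{-1}w$ with $v^{-1}=\nu^{-1}u\in\mathcal Z(v^{-1}w)$. Different $\nu$ give different pairs $(u,v)$. Grouping the terms by $u$ and applying the Cauchy--Schwarz inequality in $v$,
\[
|(f*\xi)(\nu')|\le\sum_\nu|f(\nu)|\,|\xi(\nu^{-1}\nu')|\le\sum_{u\in\mathcal Z(\nu')}\Phi(u)\,\Xi(u^{-1}\nu'),
\]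
where $\Phi(u)^2=\sum_{v:\,u\in\mathcal Z(uv)}|f(uv)|^2$ and $\Xi(w)^2=\sum_{v:\,v^{-1}\in\mathcal Z(v^{-1}w)}|\xi(v^{-1}w)|^2$. Let $f,\xi$ be supported in $B_R$. Then $\sum_u\Phi(u)^2=\sum_\nu|\mathcal Z(\nu)||f(\nu)|^2\le Q(R)\|f\|_2^2$ and $\sum_w\Xi(w)^2=\sum_\mu|\mathcal Z(\mu)||\xi(\mu)|^2\le Q(R)\|\xi\|_2^2$. The function $f*\xi$ is supported in $B_{2R}$, where $|\mathcal Z(\nu')|\le Q(2R)$, so a second application of the Cauchy--Schwarz inequality gives
\[
\|f*\xi\|_2^2\le Q(2R)\sum_{\nu'}\sum_u\Phi(u)^2\,\Xi(u^{-1}\nu')^2\le Q(2R)Q(R)^2\|f\|_2^2\|\xi\|_2^2 ,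
\]
and $Q(2R)Q(R)^2\le C^2R^{2t}$ on $[1,\infty)$ for suitable $C,t\ge1$.
\end{proof}

\begin{proposition}\label{prop:RD}
The pair $(G,\ell)$ has rapid decay.
\end{proposition}

\begin{proof}
\emph{The group $N$ with the length $\ell|_N$.} In each component $\kappa$ choose a point $p_\kappa$ with $|p_\kappa|$ minimal. Let $\mathcal F^+$ be the tree obtained from $\mathcal F$ by adding one vertex $*$ joined to every $p_\kappa$, with trivial groups at $*$ and at the new edges. Its fundamental group is the free product of the $N[\kappa]$, which is $N$. View $\mathcal F^+$ inside the Bass--Serre tree, write $N_\zeta$ for the vertex groups, and put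
\[
\mathcal Z(\nu)=\{u\in N:\ u\zeta\in[*,\nu*]\text{ for some vertex }\zeta\text{ of }\mathcal F^+\}.
\]
The median of $*,\nu*,\nu'*$ is a vertex $u\zeta$ lying on $[*,\nu*]$, on $[*,\nu'*]$ and on $[\nu*,\nu'*]=\nu[*,\nu^{-1}\nu'*]$. So $u\in\mathcal Z(\nu)\cap\mathcal Z(\nu')\cap\nu\mathcal Z(\nu^{-1}\nu')$.

A vertex $u\zeta$ of $[*,\nu*]$ contributes exactly the elements of $uN_\zeta$, so we must bound the number of vertices and the orders of their groups. We have $\mathcal Z(1)=\{1\}$. Let $R=\ell(\nu)\ge1$ and let $(y_1,\dots,y_m)$ be the toggle sequence of a geodesic from $1$ to $\nu$; then $m\le R$, $|y_i|\le R$ and $\nu=s_{y_1}\cdots s_{y_m}$. The segment $[*,\nu*]$ is covered by the translates $s_{y_1}\cdots s_{y_{i-1}}[*,s_{y_i}*]$, and $[*,s_{y_i}*]\subset[*,y_i]\cup s_{y_i}[*,y_i]$ because $s_{y_i}$ fixes the vertex $y_i$. The segment $[*,y_i]$ is a path $*,p_\kappa,\beta_1,p_1,\dots,\beta_l,y_i$ in $\mathcal F^+$ with $2+2l$ vertices. By Lemma~\ref{lem:chain} and the minimality of $|p_\kappa|$,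
\[
\sum_j\rho_{\beta_j}\le d(p_\kappa,y_i)\le2|y_i|\le2R .
\]
Hence $l\le2R$, and $|H_{\beta_j}|\le(2\rho_{\beta_j})^{2K}\le(4R)^{2K}$ by the upper bound in \eqref{eq:size}; the other groups have order at most $2$. So $|\mathcal Z(\nu)|\le Q(\ell(\nu))$ with $Q(R)=1+2R(2+4R)(4R)^{2K}$. By Lemmas~\ref{lem:R2} and~\ref{lem:R1} there are $C,t$ with $\|\lambda_N(f)\|\le C\|f(1+\ell)^t\|_2$ for $f\in C_c(N)$.

\emph{The group $G$.} For $f\in C_c(G)$ and $z\in F$ let $f_z(\nu)=f(\nu z)$, so that $\lambda(f)=\sum_z\lambda(f_z)\lambda(z)$, and let $\varphi(z)=\|\lambda_N(f_z)\|$. Decompose $\ell^2(G)=\bigoplus_{z\in F}\ell^2(Nz)$. The unitary $\lambda(z)$ maps $\ell^2(Nz')$ onto $\ell^2(Nzz')$, and $\lambda(f_z)$ acts on each summand as a copy of $\lambda_N(f_z)$. So the block of $\lambda(f)$ from $\ell^2(Nz')$ to $\ell^2(Nz'')$ has norm $\varphi(z''z'^{-1})$. The norm of a block operator is at most the norm of the scalar matrix of block norms, which here is the matrix of $\lambda_F(\varphi)$. Haagerup's inequality \cite{Haagerup} for a finitely generated free group with its free word length states that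 $\|\lambda_F(\varphi)\|\le2\|\varphi(1+|\cdot|)^2\|_2$. Since $|z|\le\ell(\nu z)$ and $\ell(\nu)\le\ell(\nu z)+|z|\le2\ell(\nu z)$,
\[
\|\lambda(f)\|^2\le4C^2\sum_{z,\nu}|f(\nu z)|^2(1+\ell(\nu))^{2t}(1+|z|)^4\le4^{t+1}C^2\,\|f(1+\ell)^{t+2}\|_2^2 .\qedhere
\]
\end{proof}

\section{Geodesics that produce a single involution}\label{sec:geod}

A geodesic from sheet $1$ to sheet $s_p$ must write $s_p$ as a product of toggles. A priori it could use the relation of a block containing $p$, then rewrite each factor by the relation of another block, and so on. The first lemma shows that only one block can be used; the second says when even this is worthwhile.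

\begin{lemma}\label{lem:single}
Let $\gamma$ be a geodesic from $(1,v)$ to $(s_p,z)$. Its toggle sequence is either $(p)$, or $(q_1,\dots,q_m)$ with $m\ge2$, where all $q_i$ lie in $P_\beta\setminus\{p\}$ for one block $\beta\ni p$ and $q_i\ne q_{i+1}$.
\end{lemma}

\begin{proof}
The toggle sequence has product $s_p$, so it is nonempty. If it contains $p$, it is $(p)$ by (D). Assume that it does not.

\emph{Step 1: there is a block $\beta\ni p$ such that all toggles lie in $W(p,\beta)$, and they meet at least two of the sets $U(\beta,q)$, $q\in P_\beta\setminus\{p\}$.} Use the star (S1) at $p$. Cut the toggle sequence into maximal runs each lying in one of the sets $W(p,\cdot)$; consecutive runs have products in different leaf groups. The total product lies in the center, so by Lemma~\ref{lem:star}(a), with all $c_j=1$, some run has product in its edge group, hence in $\{1,s_p\}$. The product $1$ is excluded by (D). So the product is $s_p$, the run does not belong to $W(p,\infty)$, whose edge group is trivial, and by (D) it is the whole sequence. Thus all toggles lie in one $W(p,\beta)$, which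 is partitioned as in \eqref{eq:WU}. If they all lay in one $U(\beta,q)$, then $s_p\in N[U(\beta,q)]\cap H_\beta=\langle s_q\rangle$ by (S2), which is false for $q\ne p$.

Now cut the toggle sequence into maximal runs each lying in one set $U(\beta,q)$. Let the $j$-th run lie in $U(\beta,q_j)$ and have product $\pi_j$, $1\le j\le m$. Then $m\ge2$, $q_j\ne p$ and $q_j\ne q_{j+1}$. It remains to show that the $j$-th run is the single toggle $q_j$.

\emph{Step 2: $\pi_j=s_{q_j}$ for all $j$.} Call the $j$-th run \emph{good} if $\pi_j\in\langle s_{q_j}\rangle$; then $\pi_j=s_{q_j}\in H_\beta$ by (D). Suppose there are bad runs $j_1<\dots<j_l$, $l\ge1$, and write $s_p=c_0\pi_{j_1}c_1\cdots\pi_{j_l}c_l$, where $c_i\in H_\beta$ is the product of the good runs in between. As $s_p\in H_\beta$, Lemma~\ref{lem:star}(a) for (S2) gives $i<l$ with $q_{j_i}=q_{j_{i+1}}=:q$ and $c_i\in\langle s_q\rangle$. Adjacent runs have different leaves, so there is at least one good run between these two bad ones, and $c_i=s_q$ by (D). The first good run in between has product $s_{q_{j_i+1}}\ne s_q$, so there are at least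 two. Let $y$ be the last toggle of run $j_i$ and $y'$ the first toggle of run $j_{i+1}$, and consider the subpath from just after the toggle at $y$ to just before the toggle at $y'$. It visits one toggle of each intermediate run. Put $\rho=\rho_\beta$ and project to $T_\beta$. By Lemma~\ref{lem:branch}(b), with at least three transitions, the subpath has length at least $d(y,\hat y)+3(2-4\omega)\rho+d(\hat y',y')$. Its toggles have product $s_q$, and $y,y'\in U(\beta,q)$, so by (R), \eqref{eq:proj1} and Lemma~\ref{lem:branch}(a) its length is at most $d(y,\hat y)+2\omega\rho+1+d(\hat y',y')$. This gives $(6-14\omega)\rho\le1$, which is false.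

\emph{Step 3: the $j$-th run is $(q_j)$.} Suppose not, and put $q=q_j$. Reversing $\gamma$ and translating by $s_p$ gives a geodesic from $(1,z)$ to $(s_p,v)$ with the reversed toggle sequence, so, as $m\ge2$, we may assume $j<m$. By (D) the run does not contain $q$. The subpath from just before its first toggle to just after its last toggle is, after a translation, a geodesic from sheet $1$ to sheet $s_q$ that does not toggle $q$. By Step~1 there is a block $\beta'\ni q$ such that the run lies in $W(q,\beta')$, its first toggle $y$ lies in some $U(\beta',q')$, and a later toggle $y'$ lies in some $U(\beta',q'')$, where $q',q'',q$ are distinct leaves of $\beta'$. We have $\beta'\ne\beta$, since the run lies in $U(\beta,q)$, which is disjoint from $W(q,\beta)$ by \eqref{eq:WU}. Let $y''\in U(\beta,q_{j+1})$ be the first toggle of the next run. The path in $\mathcal F$ from $q$ to $y''$ starts $q,\beta,q_{j+1}$, so it avoids the other neighbor $\beta'$ of $q$, and $y''\in U(\beta',q)$. Put $\rho'=\rho_{\beta'}$ and project to $T_{\beta'}$. The subpath from just before the toggle at $y$ to just before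 the toggle at $y''$ passes through position $y'$, so by Lemma~\ref{lem:branch}(b) its length is at least $d(y,\hat y)+2(2-4\omega)\rho'+d(\hat y'',y'')$. Its toggles are those of the $j$-th run, with product $s_q$. By (R), $\operatorname{diam}T_{\beta'}\le2\rho'$ and Lemma~\ref{lem:branch}(a), its length is at most $d(y,\hat y)+2\rho'+1+\omega\rho'+d(\hat y'',y'')$. This gives $(2-9\omega)\rho'\le1$, which is false.
\end{proof}

Each passage between two leaves costs almost $2\rho_\beta$. It can pay only if the path starts near its first leaf or ends near its last one.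

\begin{lemma}\label{lem:types}
In the second case of Lemma~\ref{lem:single}, with projections to $T_\beta$,
\begin{equation}\label{eq:compare}
d(\hat v,q_1)+\sum_{i<m}d(q_i,q_{i+1})+d(q_m,\hat z)+m\le d(\hat v,p)+d(p,\hat z)+1,
\end{equation}
and one of the following holds:
\begin{itemize}
\item[(A)] $v$ points firmly to $q_1$ in $\beta$;
\item[(B)] $m=2$ and $z$ points firmly to $q_2$ in $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
Apply (R) to $\gamma$ itself, write its length as \eqref{eq:length}, and cancel $d(v,\hat v)$ and $d(\hat z,z)$ using \eqref{eq:proj1}; this is \eqref{eq:compare}. Let $g$ be the root, $\rho=\rho_\beta$, $r=r_\beta$. We note first: if a vertex $y$ does not point firmly to a leaf $q$, then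
\begin{equation}\label{eq:notfirm}
d(\hat y,q)\ge|\hat y|_\beta+\rho/3 .
\end{equation}
Indeed $[g,\hat y]\cap[g,q]$ has length at most $\rho/3$: either $\hat y\in[g,q]$ has depth at most $\rho/3$, or $\hat y$ lies on $[g,q']$ for some $q'\ne q$ and the intersection has length less than $r<\rho/3$. Also $d(\hat y,p)\le|\hat y|_\beta+\rho$ for every $y$.

Suppose (A) fails. If $m\ge3$, the left side of \eqref{eq:compare} is at least $|\hat v|_\beta+\frac\rho3+2(2\rho-2r)+d(q_m,\hat z)+3$ by \eqref{eq:notfirm} and Lemma~\ref{lem:shape}(a), while the right side is at most $|\hat v|_\beta+\rho+2\rho+d(q_m,\hat z)+1$. This gives $\frac43\rho-4r+2\le0$, contradicting $r\le\omega\rho$. So $m=2$. If (B) fails too, \eqref{eq:notfirm} applies at both ends and \eqref{eq:compare} gives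
\[
|\hat v|_\beta+|\hat z|_\beta+\tfrac23\rho+(2\rho-2r)+2\le|\hat v|_\beta+|\hat z|_\beta+2\rho+1,
\]
that is, $\frac23\rho-2r+1\le0$, again a contradiction.
\end{proof}

For the rest of the paper fix $n\ge n_0$ and write
\[
\beta_0=(n,1),\quad H=H_{\beta_0},\quad\rho=\rho_n,\quad r=r_n,\quad w(h)=w_n(h),
\]
so that $|H|=2^r$, the map $w\colon H\setminus\{1\}\to P_{\beta_0}$ is the bijection inverse to $q\mapsto s_q$, and depth in $T_{\beta_0}$ is word length. For geodesics from the identity to a sheet in $H$, the only shortcut is the one met in Section~\ref{sec:idea}.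

\begin{lemma}\label{lem:fromroot}
Let $h\in H\setminus\{1\}$ and $z\in F$. A geodesic from $(1,1)$ to $(h,z)$ has toggle sequence $(w(h))$, or $(q_1,q_2)$ with $q_1\ne q_2$ in $P_{\beta_0}$, $s_{q_1}s_{q_2}=h$, and $z$ pointing firmly to $q_2$ in $\beta_0$. In particular $\ell(h)=2\rho+1$.
\end{lemma}

\begin{proof}
Apply Lemmas~\ref{lem:single} and~\ref{lem:types} with $v=1$, $p=w(h)$, and suppose we are in the second case, with block $\beta\ni p$. If $\beta=\beta_0$, then $v$ is the root and points to no leaf, so (B) holds. Suppose $\beta\ne\beta_0$ and project to $T_\beta$. Then $[p,\hat v]\subset[p,1]\subset T_{\beta_0}$, so $d(p,\hat v)\le\omega\rho_\beta$ by Lemma~\ref{lem:SO}. As $q_1\ne p$ and $m\ge2$, the left side of \eqref{eq:compare} is at least $(2-3\omega)\rho_\beta+(2-2\omega)\rho_\beta+d(q_m,\hat z)+2$, and the right side is at most $\omega\rho_\beta+2\rho_\beta+d(q_m,\hat z)+1$. This gives $(2-6\omega)\rho_\beta+1\le0$, which is false. For $z=1$ only the sequence $(w(h))$ is possible, and \eqref{eq:length} equals $2\rho+1$.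
\end{proof}

\section{Gates, separators and directions}\label{sec:gates}

We need $\ell(hx)$ for all $x=(\nu,z)\in G$. Since $h^2=1$, this is the distance from $(h,1)$ to $x$. Nothing is known about geodesics to a general sheet $\nu$, but two separation properties of $N$ force them through a bounded number of sheets about which Section~\ref{sec:geod} gives information. Let $\mathcal G$ be the connected graph with vertex set $N$ and an edge labeled $y$ from $\mu$ to $\mu s_y$. The sheets along a path in the Cayley graph of $G$ form a path in $\mathcal G$ whose labels are the toggles.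

\begin{lemma}[Gate]\label{lem:gate}
Let $\beta$ be a block and $\nu\in N\setminus H_\beta$. There are $q\in P_\beta\cup\{\infty\}$ and $h_0\in H_\beta$ such that on every path in $\mathcal G$ from an element of $H_\beta$ to $\nu$, the last vertex in $H_\beta$ lies in $h_0\langle s_q\rangle$ and the next label lies in $U(\beta,q)\setminus\{q\}$. For $h\in H_\beta$, the pair $q,hh_0$ has the same property for $h\nu$.
\end{lemma}

We call $(q,h_0\langle s_q\rangle)$ the \emph{gate} of $\nu$ with respect to $\beta$.

\begin{proof}
Use the star (S2), with leaf groups $Y_q=N[U(\beta,q)]$. For $\mu\notin H_\beta$ we have $\mu o\ne o$; let $e(\mu)$ be the first edge of $[o,\mu o]$, given by an index $q$ and a coset $h_0\langle s_q\rangle$. By Lemma~\ref{lem:star}(b) with $\gamma=1$, adjacent vertices of $\mathcal G$ outside $H_\beta$ have the same first edge. Let $\varepsilon$ be the last vertex of a path in $H_\beta$ and $y$ the next label; then $e(\varepsilon s_y)=e(\nu)$. Now $y\notin P_\beta$, so $y\in U(\beta,q')\setminus\{q'\}$ for one $q'$, and $s_y\in Y_{q'}\setminus\langle s_{q'}\rangle$. By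 Lemma~\ref{lem:star}(a) the geodesic from $o$ to $\varepsilon s_yo$ passes through $\varepsilon Y_{q'}$, so its first edge is $\varepsilon\langle s_{q'}\rangle$. Thus $q'$ and $\varepsilon\langle s_{q'}\rangle$ are the data of $e(\nu)$. The last claim holds because $h$ fixes $o$.
\end{proof}

Let $\mathcal N=\{1\}\cup\{s_y:y\in F\}$, the union of all block groups and the ball of radius one in $\mathcal G$. For $\nu\notin\mathcal N$ let $\mathcal C_\nu$ be the component of $\mathcal G\setminus\mathcal N$ containing $\nu$ and let $\Sigma(\nu)$ be the set of elements of $\mathcal N$ adjacent to $\mathcal C_\nu$. On a path from $1$ to $\nu$, the last vertex in $\mathcal N$ belongs to $\Sigma(\nu)$.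

\begin{lemma}[Separators]\label{lem:sep}
For $\nu\notin\mathcal N$ we have $1\notin\Sigma(\nu)$ and $|\Sigma(\nu)|\le2$.
\end{lemma}

\begin{proof}
All neighbors of $1$ lie in $\mathcal N$, so $1\notin\Sigma(\nu)$. Let $s_p\in\Sigma(\nu)$ and $s_ps_y\in\mathcal C_\nu$, with $p$ in the component $\kappa$. As $s_ps_y\notin\mathcal N$, the points $p,y$ are distinct and are not leaves of a common block. We choose a star, with center $C$, in which $s_p$ and $s_y$ lie in different leaf groups, outside the edge groups, and for which $s_pC\subset\mathcal N$ and $|C|\le2$. If $y\notin\kappa$, take (S0), where $C$ is trivial. If $y\in\kappa$, the path in $\mathcal F$ from $p$ to $y$ is $p,\beta_1,q,\beta_2,\dots,y$ with $\beta_1\ne\beta_2$ and $q\ne p,y$. Take (S1) at $q$: then $p\in W(q,\beta_1)$, $y\in W(q,\beta_2)$, and $s_pC=\{s_p,s_ps_q\}\subset H_{\beta_1}\subset\mathcal N$.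

Let $\mathcal D$ be the set of $\mu\in N$ such that $\mu o\ne s_po$ and $[o,\mu o]$ passes through $s_po$. By Lemma~\ref{lem:star}(a), $s_po$ is at distance $2$ from $o$ and $s_ps_y\in\mathcal D$. Elements of $\mathcal D$ move $o$ by more than $2$ and elements of $\mathcal N$ by at most $2$, so $\mathcal D\cap\mathcal N=\emptyset$. By Lemma~\ref{lem:star}(b) with $\gamma=s_p$, a neighbor $\mu'$ of an element of $\mathcal D$ either lies in $\mathcal D$ or has $\mu'o=s_po$, that is, $\mu'\in s_pC\subset\mathcal N$. Since $\mathcal C_\nu$ is connected, avoids $\mathcal N$ and meets $\mathcal D$, it is contained in $\mathcal D$; and then $\Sigma(\nu)\subset s_pC$.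
\end{proof}

When the gate of $\nu$ is at a leaf $q$, the geodesic leaves $H$ at a position in $U(\beta_0,q)$, whose projection to $T_{\beta_0}$ is known by Lemma~\ref{lem:branch}. When the gate is at $\infty$, there is no such control, and the role of $w\wedge z$ in the model computation is taken by the Gromov product
\[
(v\,|\,x)=\tfrac12\bigl(|v|+\ell(x)-d(v,x)\bigr)\le|v|,\qquad v\in F,\ x\in G .
\]
For $x\in F$ this is $v\wedge x$, and all $v$ with $(v|x)\ge j$ have the same prefix of length $j$. In general there can be several prefixes, but boundedly many.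

\begin{lemma}[Eight directions]\label{lem:eight}
Let $x=(\nu,z)$ with $\nu\notin H$ have gate $(\infty,\{1\})$ with respect to $\beta_0$. For $j\ge1$ let $V_j$ be the set of prefixes of length $j$ of those $v\in T_{\beta_0}$ with $(v|x)\ge j$. Then $|V_j|\le8$.
\end{lemma}

\begin{proof}
For each element of $V_j$ choose such a $v$ and a geodesic $\gamma$ from $(1,v)$ to $x$.

\emph{The first toggle determines the prefix.} Let $t$ be the position of the first toggle of $\gamma$. As $\gamma$ passes through $(1,t)$, we have $\ell(x)\le|t|+d(t,x)=|t|+d(v,x)-d(v,t)$, and $d(v,x)\le|v|+\ell(x)-2j$ by assumption. Adding, $d(v,t)\le|v|+|t|-2j$, so $v\wedge t\ge j$. It suffices to show that $t$ takes at most $8$ values.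

\emph{The initial part.} If $\nu\in\mathcal N$, then $\nu=s_p$ for a point $p$, and we put $\gamma'=\gamma$, $z'=z$. If $\nu\notin\mathcal N$, let $s_p\in\Sigma(\nu)$ be the last sheet of $\gamma$ in $\mathcal N$, let $z'$ be the position of the toggle by which $\gamma$ leaves $\mathcal N$ for good, and let $\gamma'$ be the part of $\gamma$ up to $(s_p,z')$, just before this toggle. By Lemma~\ref{lem:sep} at most two points $p$ occur. We fix $p$ and show that $t$ takes at most $4$ values.

No block containing $p$ equals $\beta_0$. Indeed, consider the path in $\mathcal G$ from $1$ to $s_p$ with label $p$, continued inside $\mathcal C_\nu$ to $\nu$ if $\nu\ne s_p$. It does not return to $1$, and by the assumption on the gate its last vertex in $H$ is $1$. So this is the initial vertex, and the next label $p$ lies in $U(\beta_0,\infty)$, outside the component of $\beta_0$.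

Lemma~\ref{lem:single} applies to $\gamma'$, a geodesic from $(1,v)$ to $(s_p,z')$ whose first toggle is $t$. Either $t=p$, which is one value, or $t=q_1$ for a block $\beta\ni p$, $\beta\ne\beta_0$, and (A) or (B) of Lemma~\ref{lem:types} holds.

\emph{Type (A).} Here $v$ points firmly to $q_1$ in $\beta$, and $v,1\in T_{\beta_0}$. By Lemma~\ref{lem:point}(a) the vertex $1$ points to $q_1$ in $\beta$, and by Lemma~\ref{lem:point}(b) the pair $(\beta,q_1)$ is determined by $p$. This gives at most one value of $t$.

\emph{Type (B).} Here $s_{q_1}=s_ps_{q_2}$, so $q_2$ determines $t=q_1$, and $z'$ points firmly to $q_2\ne p$ in $\beta$. If $\nu=s_p$, then $z'=z$, and $(\beta,q_2)$ is determined by $p$ and $z$: at most one value.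

Let $\nu\notin\mathcal N$. Now $z'$ depends on $\gamma$, and we replace it by a point from a set of size at most two. Put $\nu'=s_p\nu\ne1$, and let $\Sigma'=\Sigma(\nu')$ if $\nu'\notin\mathcal N$ and $\Sigma'=\{\nu'\}$ otherwise. Then $\Sigma'\subset\mathcal N\setminus\{1\}$ has at most two elements and depends only on $p$ and $\nu$. Let $\gamma''$ be the part of $\gamma$ after $\gamma'$, translated by $s_p$. It is a geodesic from $(1,z')$ to $(\nu',z)$ whose first toggle is at $z'$, and it visits a sheet $s_{p'}\in\Sigma'$. So $\gamma$ visits the sheet $s_ps_{p'}\ne s_p$ after $\gamma'$, hence after leaving $\mathcal N$ for good. Thus $s_ps_{p'}\notin\mathcal N$, and $p,p'$ are not leaves of a common block. Apply Lemma~\ref{lem:single} to the part of $\gamma''$ up to its first visit to the sheet $s_{p'}$: either $z'=p'$, or $z'\in P_{\beta'}$ for a block $\beta'\ni p'$. In the second case $\beta'\ne\beta$, because $p\in P_\beta$, and $z',p'\in T_{\beta'}$. In both cases $p'$ points to $q_2$ in $\beta$, by Lemma~\ref{lem:point}(a) in the second. By Lemma~\ref{lem:point}(b) the pair $(\beta,q_2)$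 is determined by $p$ and $p'$: at most two values.

Altogether $t$ takes at most $2(1+1+2)=8$ values.
\end{proof}

\section{Concentration of the length on cosets}\label{sec:conc}

We keep the notation $\beta_0,H,\rho,r,w$. The first lemma is the model computation of Section~\ref{sec:idea} with the shortcut included.

\begin{lemma}\label{lem:position}
Let $h\in H\setminus\{1\}$, $z\in F$, $j\ge1$, and suppose $2\rho+1+|z|-\ell(hz)\ge2j$. Then $w(h)\wedge z\ge j$, or $z$ points to a leaf $q$ in $\beta_0$ with $s_q\ne h$ and $w(hs_q)\wedge q\ge j$.
\end{lemma}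

\begin{proof}
Take a geodesic from $(1,1)$ to $(h,z)$ and use Lemma~\ref{lem:fromroot} and \eqref{eq:length}. For the toggle sequence $(w(h))$,
\[
\ell(hz)=\rho+1+d(w(h),z)=2\rho+1+|z|-2(w(h)\wedge z).
\]
For $(q_1,q_2)$, the vertex $z$ points to $q=q_2$, and $s_{q_1}=hs_q$ gives $hs_q\ne1$, $q_1=w(hs_q)$. The projection $\hat z$ to $T_{\beta_0}$ lies on $[1,q_2]$, so $d(q_2,z)=\rho-|\hat z|+d(\hat z,z)$ and $|z|=|\hat z|+d(\hat z,z)$. Since $|\hat z|\le\rho$,
\[
\ell(hz)=\rho+\bigl(2\rho-2(q_1\wedge q_2)\bigr)+\bigl(\rho-|\hat z|+d(\hat z,z)\bigr)+2\ge2\rho+1+|z|-2(q_1\wedge q_2).\qedhere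
\]
\end{proof}

\begin{proposition}[Tail bound]\label{prop:tail}
For every $x\in G$ there are $\Lambda\in\mathbb R$ and a set $H^\circ\subset H$ with $|H\setminus H^\circ|\le2$ such that $\Delta(h)=\Lambda-\ell(hx)$ is nonnegative on $H$ and
\begin{equation}\label{eq:tail}
\#\{h\in H^\circ:\Delta(h)\ge2j\}\le16\max(2^{r-j},1)\qquad(j\ge1).
\end{equation}
\end{proposition}

\begin{proof}
Write $x=(\nu,z)$ and $\theta_j=\max(2^{r-j},1)$. Replacing $x$ by $h_0x$ with $h_0\in H$ only permutes the values $\ell(hx)$, so we may normalize $\nu$ within $H\nu$. Recall that $\ell(hx)=d((h,1),x)$, and that $\ell\le2\rho+1$ on $H$ by Lemma~\ref{lem:fromroot}. By Lemma~\ref{lem:shape}(c), for fixed $y\in F$ and $\varepsilon\in H$,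
\begin{equation}\label{eq:count}
\#\{h\in H\setminus\{\varepsilon\}:\ w(h\varepsilon)\wedge y\ge j\}\le\theta_j .
\end{equation}

\emph{Case 1: $\nu\in H$.} Normalize $\nu=1$, so $x=z$. Put $\Lambda=2\rho+1+|z|$ and $H^\circ=H\setminus\{1\}$. Then $\Delta\ge0$ by the triangle inequality. The vertex $z$ points to at most one leaf $q$, so Lemma~\ref{lem:position} and \eqref{eq:count} show that at most $2\theta_j$ elements of $H^\circ$ have $\Delta\ge2j$.

\emph{Case 2: $\nu\notin H$, with gate at a leaf $p\in P_{\beta_0}$.} Normalize so that the gate is $(p,E)$ with $E=\{1,s_p\}$, and put $Y=U(\beta_0,p)\setminus\{p\}$. By Lemma~\ref{lem:gate} every path from $(h,1)$ to $x$ passes through some $(\varepsilon,y)\in E\times Y$, and $d((h,1),(\varepsilon,y))=\ell(h\varepsilon y)$. With the triangle inequality this gives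
\[
\ell(hx)=\min_{(\varepsilon,y)\in E\times Y}\bigl[\ell(h\varepsilon y)+d((\varepsilon,y),x)\bigr].
\]
Put $\Lambda=2\rho+1+\min_{E\times Y}\bigl[|y|+d((\varepsilon,y),x)\bigr]$ and $H^\circ=H\setminus E$. Since $\ell(h\varepsilon y)\le2\rho+1+|y|$, we have $\Delta\ge0$. Let $h\in H^\circ$ with $\Delta(h)\ge2j$, and let $(\varepsilon,y)$ realize $\ell(hx)$. Then $2\rho+1+|y|-\ell(h\varepsilon y)\ge\Lambda-\ell(hx)\ge2j$, and Lemma~\ref{lem:position} applies to $h\varepsilon\notin E$ and $y$. The point is that, seen from $T_{\beta_0}$, every $y\in Y$ looks like $p$. By Lemma~\ref{lem:branch}(a) the projection $\hat y$ is within $\omega\rho$ of $p$, so by Lemma~\ref{lem:shape}(b) it lies on $[1,p]$ at depth at least $(1-\omega)\rho$. Hence $y$ points to $p$ and $y\wedge p\ge r$. As $w(h\varepsilon)\ne p$, we have $w(h\varepsilon)\wedge p<r$, and therefore $w(h\varepsilon)\wedge y=w(h\varepsilon)\wedge p$. Lemma~\ref{lem:position} thus gives $w(h\varepsilon)\wedge p\ge j$ or $w(h\varepsilon s_p)\wedge p\ge j$; that is, $w(h\varepsilon')\wedge p\ge j$ for some $\varepsilon'\in E$. By \eqref{eq:count}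 there are at most $2\theta_j$ such $h$.

\emph{Case 3: $\nu\notin H$, with gate at $\infty$.} Normalize so that the gate is $(\infty,\{1\})$. Put $\Lambda=2\rho+1+\ell(x)$ and $H^\circ=H\setminus\{1\}$; again $\Delta\ge0$. Let $h\in H^\circ$ with $\Delta(h)\ge2j$. By Lemma~\ref{lem:gate} a geodesic from $(h,1)$ to $x$ passes through some $(1,y)$. Its part up to $(1,y)$, translated by $h$, is a geodesic from $(1,1)$ to $(h,y)$, so its toggles are given by Lemma~\ref{lem:fromroot}.

If they are $(w)$ with $w=w(h)$, the geodesic is at $(1,w)$ just after this toggle, so $\ell(hx)=\rho+1+d(w,x)$ and $\Delta(h)=\rho+\ell(x)-d(w,x)=2(w|x)$. Then the prefix of length $j$ of $w(h)$ lies in $V_j$. By Lemmas~\ref{lem:eight} and~\ref{lem:shape}(c) there are at most $8\theta_j$ such $h$.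

If they are $(q_1,q_2)$, the geodesic is at $(1,q_2)$ just after the second toggle, so $\ell(hx)=\rho+2\rho-2(q_1\wedge q_2)+2+d(q_2,x)$ and
\[
\Delta(h)=\ell(x)-d(q_2,x)-\rho+2(q_1\wedge q_2)-1 .
\]
On the one hand $\ell(x)\le\rho+d(q_2,x)$, so $2j\le\Delta(h)\le2(q_1\wedge q_2)-1$ and $q_1\wedge q_2\ge j$. On the other hand, solving for $\ell(x)-d(q_2,x)$ and using $\Delta(h)\ge0$ and $q_1\wedge q_2<r$,
\[
(q_2|x)=\tfrac12\bigl(2\rho+\Delta(h)-2(q_1\wedge q_2)+1\bigr)\ge\rho-r\ge r .
\]
So the prefix of length $r$ of $q_2$, which determines the leaf $q_2$, lies in $V_r$: at most $8$ choices. Given $q_2$, we have $q_1=w(hs_{q_2})$, and \eqref{eq:count} leaves at most $\theta_j$ choices for $h$. The two subcases together give $16\theta_j$.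
\end{proof}

\begin{proposition}[Moment bound]\label{prop:moment}
Put $A=18\cdot9^K+3^{2K}+16\sum_{j\ge1}2^{-j}(2j+3)^{2K}$, a finite constant depending only on $K$. For all $n\ge n_0$ and $x\in G$, with $\Delta$ as in Proposition~\ref{prop:tail},
\[
\frac1{|H|}\sum_{h\in H}\bigl(1+\Delta(h)\bigr)^{2K}\le A .
\]
\end{proposition}

\begin{proof}
The tail bound leaves a bounded number of elements uncontrolled, so we first bound $\Delta$ everywhere. By \eqref{eq:tail} with $j=6<r$, at most $16\cdot2^{r-6}=2^{r-2}<2^r-2$ elements of $H^\circ$ have $\Delta\ge12$, so some $h'\in H^\circ$ has $\Delta(h')<12$. For all $h\in H$,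
\[
|\Delta(h)-\Delta(h')|=|d((h,1),x)-d((h',1),x)|\le\ell(hh')\le2\rho+1,
\]
so $1+\Delta\le2\rho+14\le3\rho$ on $H$.

By \eqref{eq:tail} with $j=r$, at most $18$ elements lie outside $H^\circ$ or have $\Delta\ge2r$. They contribute at most $18(3\rho)^{2K}\le18\cdot9^K|H|$ to the sum, by the lower bound in \eqref{eq:size}. The elements with $\Delta<2$ contribute at most $3^{2K}|H|$. For $1\le j<r$, the elements of $H^\circ$ with $2j\le\Delta<2j+2$ contribute at most $16\cdot2^{r-j}(2j+3)^{2K}$. Divide by $|H|=2^r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]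
The pair $(G,\ell)$ of Section~\ref{sec:group} is a finitely generated pair, and it has rapid decay by Proposition~\ref{prop:RD}. The subgroups $H_{(n,1)}$, $n\ge n_0$, have the pairwise distinct orders $2^{4Kn}$ and satisfy \eqref{eq:moment} by Proposition~\ref{prop:moment}. Proposition~\ref{prop:criterion} completes the proof.
\end{proof}

\begin{remark}
The projections used for $K$ give nothing beyond $K$. By Lemma~\ref{lem:fromroot}, inequality \eqref{eq:lower} applies to $H_{(n,1)}$ with $R=2\rho_n+1$, and with the upper bound in \eqref{eq:size} it gives $L_k(p_{H_{(n,1)}})\ge2^{-1/2}(2\rho_n)^{k-K}$, which tends to infinity for $k>K$.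
\end{remark}

\begin{thebibliography}{9}

\bibitem{Austad}
Are Austad, \emph{Compact Quantum Metric Spaces from Weakly Geodesic Length Functions on Hyperbolic Groups}, arXiv:2608.28303 (2026).

\bibitem{Haagerup}
Haagerup, 1979.

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
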